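# Last-iterate convergence of Alternating-Extrapolation GDA and the threshold $\gamma+\delta>2$

## Two theorems on convex-concave minimax problems

**Theorem 1.** Let $f:\mathbb{R}^{d_x}\times\mathbb{R}^{d_y}\to\mathbb{R}$ be differentiable, convex in $x$ and concave in $y$. Assume that $f$ has $(L_x,L_y,L_{xy})$-Lipschitz gradients, that is, for all $x,x',y,y'$,
$$\|\nabla_x f(x,y)-\nabla_x f(x',y)\|\le L_x\|x-x'\|,\qquad \|\nabla_y f(x,y)-\nabla_y f(x,y')\|\le L_y\|y-y'\|,$$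
$$\|\nabla_x f(x,y)-\nabla_x f(x,y')\|\le L_{xy}\|y-y'\|,\qquad \|\nabla_y f(x,y)-\nabla_y f(x',y)\|\le L_{xy}\|x-x'\|.$$
Assume also that the set $S$ of Nash equilibria of $f$, i.e. of points $(x^*,y^*)$ with $f(x^*,y)\le f(x^*,y^*)\le f(x,y^*)$ for all $x,y$, is nonempty. Consider the iteration called Alex-GDA (Alternating-Extrapolation GDA): start from $(x_0,y_0)$ with $\tilde y_0=y_0$, and for $k\ge0$ put
$$x_{k+1}=x_k-\alpha\nabla_x f(x_k,\tilde y_k),\qquad \tilde x_{k+1}=x_k+\gamma(x_{k+1}-x_k),$$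
$$y_{k+1}=y_k+\beta\nabla_y f(\tilde x_{k+1},y_k),\qquad \tilde y_{k+1}=y_k+\delta(y_{k+1}-y_k).$$
Let $(\gamma,\delta)=(1,2)$ and let $\alpha,\beta>0$ satisfy $\alpha L_x\le\frac18$, $\beta L_y\le\frac18$, $\sqrt{\alpha\beta}\,L_{xy}\le\frac14$. Then from every initialization $(x_k,y_k)$ converges to a Nash equilibrium of $f$. Moreover, put $V_0(x,y)=\|x_0-x\|^2/\alpha+\|y_0-y\|^2/\beta$. Then for every $(x^*,y^*)\in S$, every $K\ge1$ and all $(x,y)$,
$$\sum_{k\ge0}\Big(\alpha\|\nabla_xf(x_k,\tilde y_k)\|^2+\beta\|\nabla_yf(\tilde x_{k+1},y_k)\|^2\Big)\le 6V_0(x^*,y^*),$$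
$$f(\bar x_K,y)-f(x,\bar y_K)\le\frac{V_0(x,y)+\frac18V_0(x^*,y^*)}{2K},\qquad \bar x_K=\frac1K\sum_{k<K}x_{k+1},\quad \bar y_K=\frac1K\sum_{k<K}\tilde y_k .$$

From now on, "the class" means all $f$ satisfying the hypotheses in the first half of Theorem 1, for fixed constants $L_x,L_y,L_{xy}\ge0$. Alex-GDA always has $\alpha,\beta>0$ and $\gamma,\delta\ge0$.

**Theorem 2.** Let $\gamma,\delta\ge0$.

(a) Suppose $\sigma:=\gamma+\delta-2>0$, put $R:=1+\gamma+\delta$, and let $\alpha,\beta>0$ satisfy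
$$\max\{\alpha L_x,\ \beta L_y,\ \sqrt{\alpha\beta}\,L_{xy}\}\le \tau_0:=\frac{\sigma}{24R^3}.$$
Then for every $f$ in the class and every initialization, $(x_k,y_k)$ converges to a Nash equilibrium.

(b) Suppose $\gamma+\delta\le2$ and $L_{xy}>0$. Then for every $\alpha,\beta>0$ there is an initialization from which Alex-GDA on $f(x,y)=L_{xy}x_1y_1$ (which lies in the class for all $L_x,L_y\ge0$) does not converge to a Nash equilibrium.

(c) In the setting of (a), suppose every $\bar z\in S$ has a neighborhood on which $\|\nabla f(z)\|\ge\mu\,\mathrm{dist}(z,S)$ for some $\mu>0$. Then the convergence is R-linear. This covers strongly-convex–strongly-concave $f$ and all convex-concave quadratics with a saddle point, including bilinear $f$.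

## The class, the saddle set, and the order of the quantifiers

We want to solve $\min_x\max_y f(x,y)$ by a first-order method that takes turns: move $x$ downhill, then move $y$ uphill. With $(\gamma,\delta)=(0,1)$ we have $\tilde x_{k+1}=x_k$ and $\tilde y_k=y_k$, so both players use the old point; this is simultaneous GDA. With $(\gamma,\delta)=(1,1)$ we have $\tilde x_{k+1}=x_{k+1}$ and $\tilde y_k=y_k$, so $y$ reacts to the new $x$; this is alternating GDA. With $(1,2)$ the $y$-player reacts to the new $x$, and the $x$-player looks at $\tilde y_k=y_k+(y_k-y_{k-1})$, one full step beyond the current $y$.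

Jaewook Lee, Hanseul Cho and Chulhee Yun, in "Fundamental Benefit of Alternating Updates in Minimax Optimization" (arXiv:2402.10475, 2024), pose the following conjecture. For every convex-concave $f$ with $(L_x,L_y,L_{xy})$-Lipschitz gradients and at least one Nash equilibrium, Alex-GDA, with parameters chosen from $L_x,L_y,L_{xy}$ only, has a last iterate that converges to a Nash equilibrium from every initialization. Theorem 1 proves it. Let $M=\max\{L_x,L_y,L_{xy}\}$ and take $\alpha=\beta=1/(8M)$ if $M>0$, and $\alpha=\beta=1$ if $M=0$; the three conditions of Theorem 1 then hold, and the choice uses only the constants.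

Theorem 2 sorts the extrapolation parameters. If $\gamma+\delta>2$, then (a) provides step sizes that work for the whole class. If $\gamma+\delta\le2$ and $L_{xy}>0$, then by (b) no step sizes do. So when $L_{xy}>0$, a pair $\gamma,\delta\ge0$ admits step sizes that work for the whole class if and only if $\gamma+\delta>2$. The threshold is exact; the numbers $\frac18$, $\frac14$, $\tau_0$ bounding the step sizes are not claimed to be optimal. If $L_{xy}=0$, then $\nabla_xf$ does not depend on $y$ and $\nabla_yf$ does not depend on $x$. The extrapolated points then play no role, and the method is two independent plain gradient methods, whatever $\gamma,\delta$ are.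

Here are the facts we rest on.

First, the gradient is jointly continuous: $\|\nabla_xf(x,y)-\nabla_xf(x',y')\|\le L_x\|x-x'\|+L_{xy}\|y-y'\|$, and similarly for $\nabla_y f$. So $f\in C^1$.

Second, $z^*=(x^*,y^*)\in S$ if and only if $\nabla f(z^*)=0$. If $z^*\in S$, then $x^*$ minimizes $f(\cdot,y^*)$ and $y^*$ maximizes $f(x^*,\cdot)$, so both partial gradients vanish. Conversely, a critical point of a convex function is a global minimizer and a critical point of a concave function is a global maximizer. Consequently $S$ is closed.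

Third, $f$ is constant on $S$: for $(x^*,y^*),(x',y')\in S$ we have $f(x^*,y^*)\le f(x',y^*)\le f(x',y')$, and the reverse follows by exchanging the two points. Call the common value $f^*$.

Fourth, the first-order inequality for a differentiable convex $\phi$, namely $\phi(v)\ge\phi(u)+\langle\nabla\phi(u),v-u\rangle$, with the reverse sign for concave $\phi$.

Fifth, if $\nabla\phi$ is $\tau$-Lipschitz, then
$$|\phi(u+v)-\phi(u)-\langle\nabla\phi(u),v\rangle|=\Big|\int_0^1\langle\nabla\phi(u+rv)-\nabla\phi(u),v\rangle\,dr\Big|\le\frac\tau2\|v\|^2 .$$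
No convexity is needed here.

**Definition (R-linear convergence).** A sequence $z_k\to\bar z$ converges R-linearly if there are $A>0$ and $q\in(0,1)$ with $\|z_k-\bar z\|\le Aq^k$ for all $k$.

Two one-variable examples show what the statements do and do not promise. Let $f(x,y)=\frac12\max\{|x|-1,0\}^2$. It is convex in $x$, constant in $y$, and $\nabla_xf$ is $1$-Lipschitz. Here $S=[-1,1]\times\mathbb{R}$, so approaching the set $S$ is not the same as converging to a point of it; Theorem 1 promises the latter. Also $|\nabla_xf(x)|=\mathrm{dist}(x,[-1,1])$, so the hypothesis of (c) holds with $\mu=1$.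

Now let $f(x,y)=\varphi(x)$ with $\varphi$ convex, $\varphi'(x)=4x^3$ for $|x|\le1$ and $\varphi'(x)=4\,\mathrm{sign}(x)$ otherwise; $\varphi'$ is $12$-Lipschitz. Near $0$ there is no bound $|\varphi'(x)|\ge\mu|x|$. Take $12\alpha\le\frac18$ and $x_0\in(0,1]$. Then $x_{k+1}=x_k(1-4\alpha x_k^2)$ stays in $(0,1]$ and tends to $0$ by Theorem 1, but $x_{k+1}/x_k\to1$, so $x_k^{1/k}\to1$ and the convergence is not R-linear. So (c) needs some hypothesis beyond those of (a).

## Unit step sizes, and the bilinear function by hand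

Substitute $x=\sqrt\alpha\,x'$, $y=\sqrt\beta\,y'$ and put $f'(x',y')=f(\sqrt\alpha x',\sqrt\beta y')$. Then $\nabla_{x'}f'=\sqrt\alpha\,\nabla_xf$ and $\nabla_{y'}f'=\sqrt\beta\,\nabla_yf$. Dividing $x_{k+1}=x_k-\alpha\nabla_xf$ by $\sqrt\alpha$ gives $x'_{k+1}=x'_k-\nabla_{x'}f'$, and likewise for $y$. So Alex-GDA on $f$ with steps $(\alpha,\beta)$ is Alex-GDA on $f'$ with steps $(1,1)$ and the same $\gamma,\delta$. Convexity-concavity is kept, Nash equilibria correspond, and $f'$ has the Lipschitz constants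
$$a=\alpha L_x,\qquad b=\beta L_y,\qquad c=\sqrt{\alpha\beta}\,L_{xy}.$$
The quantities in Theorem 1 translate too: $\|x_0'-x'\|^2=\|x_0-x\|^2/\alpha$, $\|\nabla_{x'}f'\|^2=\alpha\|\nabla_xf\|^2$, the analogous identities hold for $y$ with $\beta$, averages correspond, and function values agree. So in proving Theorems 1 and 2(a) we may assume $\alpha=\beta=1$ with Lipschitz constants $a,b,c$, and drop the primes. We return to the scaling for (c) when we need it.

Now let $f(x,y)=cxy$ on $\mathbb{R}\times\mathbb{R}$ with $c>0$ and unit steps. The only Nash equilibrium is $(0,0)$.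

Simultaneous GDA reads $x_{k+1}=x_k-cy_k$, $y_{k+1}=y_k+cx_k$, so $x_{k+1}^2+y_{k+1}^2=(1+c^2)(x_k^2+y_k^2)$. It diverges from every nonzero start.

Alternating GDA reads $x_{k+1}=x_k-cy_k$, $y_{k+1}=y_k+cx_{k+1}$. The quantity $Q_k=x_k^2+y_k^2-cx_ky_k$ is conserved. Indeed,
$$Q_{k+1}=x_{k+1}^2+y_{k+1}(y_{k+1}-cx_{k+1})=x_{k+1}^2+y_{k+1}y_k=x_{k+1}(x_{k+1}+cy_k)+y_k^2=x_{k+1}x_k+y_k^2=Q_k .$$
Starting at $(1,0)$ we have $Q_k=1$ for all $k$, so $(x_k,y_k)\not\to(0,0)$, for every $c>0$.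

Alex-GDA with $(1,2)$ reads $x_{k+1}=x_k-c(2y_k-y_{k-1})$ for $k\ge1$ and $y_{k+1}=y_k+cx_{k+1}$. Subtracting consecutive $y$-equations,
$$y_{k+1}-2y_k+y_{k-1}=c(x_{k+1}-x_k)=-c^2(2y_k-y_{k-1}),$$
that is, $y_{k+1}=2(1-c^2)y_k-(1-c^2)y_{k-1}$. The characteristic equation $z^2-2(1-c^2)z+(1-c^2)=0$ has quarter-discriminant $(1-c^2)^2-(1-c^2)=-c^2(1-c^2)$. For $0<c<1$ this is negative, so the roots are complex conjugates of modulus $\sqrt{1-c^2}<1$. Hence $y_k\to0$ linearly, and so does $x_{k+1}=(y_{k+1}-y_k)/c$.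

So extrapolation helps on the bilinear model. For a general $f$ in the class the iteration is not linear and there are no eigenvalues to compute, so we look for a quantity that decreases.

## The one-step inequality, and why the distance alone does not decrease

Write $g_k=\nabla_xf(x_k,\tilde y_k)$ and $h_k=\nabla_yf(\tilde x_{k+1},y_k)$ for $k\ge0$, and $g_{-1}=0$, $h_{-1}=0$. Since $\tilde y_{k+1}=y_k+\delta h_k=y_{k+1}+(\delta-1)h_k$ and $\tilde y_0=y_0$, the method with unit steps is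
$$x_{k+1}=x_k-g_k,\quad \tilde x_{k+1}=x_k-\gamma g_k,\quad y_{k+1}=y_k+h_k,\quad \tilde y_k=y_k+(\delta-1)h_{k-1}\qquad(k\ge0).\tag{1}$$
Write $z_k=(x_k,y_k)$ and $V_k(x,y)=\|x_k-x\|^2+\|y_k-y\|^2$.

**Lemma 1.** For all $(x,y)$ and $k\ge0$,
$$V_{k+1}(x,y)-V_k(x,y)\le-2\big[f(\tilde x_{k+1},y)-f(x,\tilde y_k)\big]-2\big[f(x_k,\tilde y_k)-f(\tilde x_{k+1},y_k)\big]+\|g_k\|^2+\|h_k\|^2.\tag{2}$$
If $(x,y)=(x^*,y^*)\in S$, the first bracket is $\ge0$.

**Proof of Lemma 1.** Expanding squares, the left side equals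
$$-2\langle g_k,x_k-x\rangle+\|g_k\|^2+2\langle h_k,y_k-y\rangle+\|h_k\|^2 .$$
Convexity of $f(\cdot,\tilde y_k)$ at $x_k$ gives $\langle g_k,x_k-x\rangle\ge f(x_k,\tilde y_k)-f(x,\tilde y_k)$. Concavity of $f(\tilde x_{k+1},\cdot)$ at $y_k$ gives $\langle h_k,y_k-y\rangle\le f(\tilde x_{k+1},y_k)-f(\tilde x_{k+1},y)$. Inserting both and regrouping the four function values gives (2). For a saddle point, $f(\tilde x_{k+1},y^*)\ge f^*\ge f(x^*,\tilde y_k)$. $\square$

The natural first attempt is to show that $V_k(x^*,y^*)$, the squared distance to a saddle point, is nonincreasing. This is false even for the parameters $(1,2)$. Take $f=cxy$ and $(x_0,y_0)=(1,0)$. Then $g_0=c\tilde y_0=0$, $x_1=1$, $h_0=cx_1=c$, $y_1=c$, so $V_1(0,0)=1+c^2>1=V_0(0,0)$, however small $c>0$ is.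

Lemma 1 shows where the increase comes from: the terms $\|g_k\|^2+\|h_k\|^2$ must be paid for by the second bracket. Split it as
$$f(x_k,\tilde y_k)-f(\tilde x_{k+1},y_k)=\underbrace{\big[f(x_k,\tilde y_k)-f(x_k,y_k)\big]}_{\text{gain from extrapolating } y}+\underbrace{\big[f(x_k,y_k)-f(\tilde x_{k+1},y_k)\big]}_{\text{gain from moving } x}.\tag{3}$$
For alternating GDA, $\tilde y_k=y_k$, so the first gain is $0$. The second is
$$f(x_k,y_k)-f(x_{k+1},y_k)\ge\langle\nabla_xf(x_{k+1},y_k),g_k\rangle\ge(1-a)\|g_k\|^2.$$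
At a saddle point (2) then becomes $V_{k+1}-V_k\le-(1-2a)\|g_k\|^2+\|h_k\|^2$, and nothing pays for $+\|h_k\|^2$. The conserved quantity $Q_k$ above shows that no cleverness will: alternating GDA does not converge.

With $\delta=2$ the first gain in (3) is no longer zero. The point $\tilde y_k$ lies beyond $y_k$ in the ascent direction $h_{k-1}$, so $f(x_k,\tilde y_k)-f(x_k,y_k)\approx\|h_{k-1}\|^2$. After the factor $-2$, (2) contains $-2\|h_{k-1}\|^2+\|h_k\|^2$. The payment comes one step early. Regroup it as $(\|h_k\|^2-\|h_{k-1}\|^2)-\|h_{k-1}\|^2$: the difference telescopes, and a genuine decrease remains. So the quantity to follow is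
$$\Phi_k(x,y)=V_k(x,y)-\|h_{k-1}\|^2 .$$
In the example above, $\Phi_1(0,0)=1=\Phi_0(0,0)$. The cost is that $\Phi_k$ is not visibly nonnegative; the Lipschitz bounds will repair this.

## Parameters $(1,2)$: the function $V_k-\|h_{k-1}\|^2$

Here we prove Theorem 1, with unit steps and $a,b\le\frac18$, $c\le\frac14$. By (1), $\tilde x_{k+1}=x_{k+1}$, $\tilde y_k=y_k+h_{k-1}$, and $h_{k-1}=\nabla_yf(x_k,y_{k-1})$ for $k\ge1$.

**Step 1: $\Phi_k$ decreases.** We bound the two gains in (3) from below. For $k\ge1$, concavity of $f(x_k,\cdot)$ at $\tilde y_k$ gives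
$$f(x_k,\tilde y_k)-f(x_k,y_k)\ge\langle\nabla_yf(x_k,\tilde y_k),\tilde y_k-y_k\rangle=\langle\nabla_yf(x_k,\tilde y_k),h_{k-1}\rangle .$$
Since $\tilde y_k-y_{k-1}=2h_{k-1}$, the gradient here differs from $h_{k-1}=\nabla_yf(x_k,y_{k-1})$ by at most $2b\|h_{k-1}\|$. Hence
$$f(x_k,\tilde y_k)-f(x_k,y_k)\ge(1-2b)\|h_{k-1}\|^2,$$
and for $k=0$ both sides are $0$. Next, convexity of $f(\cdot,y_k)$ at $x_{k+1}$ and $x_k-x_{k+1}=g_k$ give
$$f(x_k,y_k)-f(x_{k+1},y_k)\ge\langle\nabla_xf(x_{k+1},y_k),g_k\rangle .$$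
The gradient here differs from $g_k=\nabla_xf(x_k,\tilde y_k)$ by at most $a\|x_{k+1}-x_k\|+c\|y_k-\tilde y_k\|=a\|g_k\|+c\|h_{k-1}\|$. Hence
$$f(x_k,y_k)-f(x_{k+1},y_k)\ge(1-a)\|g_k\|^2-c\|h_{k-1}\|\|g_k\| .$$
Insert both bounds in (2) and use $\Phi_{k+1}-\Phi_k=V_{k+1}-V_k-\|h_k\|^2+\|h_{k-1}\|^2$. The term $\|h_k\|^2$ cancels, the coefficient of $\|h_{k-1}\|^2$ becomes $-2(1-2b)+1=-(1-4b)$, and that of $\|g_k\|^2$ becomes $-2(1-a)+1=-(1-2a)$:
$$\Phi_{k+1}-\Phi_k\le-2[f(x_{k+1},y)-f(x,\tilde y_k)]-(1-4b)\|h_{k-1}\|^2-(1-2a)\|g_k\|^2+2c\|g_k\|\|h_{k-1}\| .$$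
Now $1-4b\ge\frac12$, $1-2a\ge\frac34$, and $2c\|g_k\|\|h_{k-1}\|\le\frac12\|g_k\|\|h_{k-1}\|\le\frac14\|g_k\|^2+\frac14\|h_{k-1}\|^2$. So for all $(x,y)$ and $k\ge0$,
$$\Phi_{k+1}(x,y)-\Phi_k(x,y)\le-2[f(x_{k+1},y)-f(x,\tilde y_k)]-\tfrac14\|h_{k-1}\|^2-\tfrac12\|g_k\|^2.\tag{4}$$

**Step 2: $\Phi_k$ is comparable to $V_k$ at saddle points.** Let $(x^*,y^*)\in S$ and $k\ge1$. Since $\nabla_yf(x^*,y^*)=0$ and $y_{k-1}=y_k-h_{k-1}$,
$$\|h_{k-1}\|=\|\nabla_yf(x_k,y_{k-1})-\nabla_yf(x^*,y^*)\|\le c\|x_k-x^*\|+b\big(\|y_k-y^*\|+\|h_{k-1}\|\big).$$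
Move $b\|h_{k-1}\|$ to the left and use $1-b\ge\frac78$, $c\le\frac14$, $b\le\frac18$ to get $\|h_{k-1}\|\le\frac27\|x_k-x^*\|+\frac17\|y_k-y^*\|$. By Cauchy–Schwarz,
$$\|h_{k-1}\|^2\le\tfrac5{49}V_k(x^*,y^*),\qquad \Phi_k(x^*,y^*)\ge\tfrac{44}{49}V_k(x^*,y^*).\tag{5}$$
For $k=0$ this is trivial since $h_{-1}=0$; moreover $\Phi_0=V_0$.

**Step 3: from monotonicity to convergence of the iterates.** Let $(x^*,y^*)\in S$. The bracket in (4) is nonnegative by Lemma 1, so $\Phi_k(x^*,y^*)$ is nonincreasing, and by (5) it is nonnegative. Hence $V_k(x^*,y^*)\le\frac{49}{44}V_0(x^*,y^*)$, so $(z_k)$ is bounded. Summing (4),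
$$\sum_{k\ge0}\Big(\tfrac12\|g_k\|^2+\tfrac14\|h_{k-1}\|^2\Big)\le\Phi_0(x^*,y^*)=V_0(x^*,y^*).$$
Therefore $\sum_k\|g_k\|^2\le2V_0$ and $\sum_k\|h_k\|^2\le4V_0$. Adding them gives the first estimate of Theorem 1, and also $g_k\to0$, $h_k\to0$.

Let $\bar z=(\bar x,\bar y)$ be a cluster point of $(z_k)$, which exists by boundedness. Since $\tilde y_k-y_k=h_{k-1}\to0$ and $\tilde x_{k+1}-x_k=-g_k\to0$, continuity of the gradient gives, along the subsequence, $g_k=\nabla_xf(x_k,\tilde y_k)\to\nabla_xf(\bar z)$ and $h_k=\nabla_yf(\tilde x_{k+1},y_k)\to\nabla_yf(\bar z)$. Both limits are $0$, so $\nabla f(\bar z)=0$ and $\bar z\in S$.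

Since $\bar z\in S$, we may use it as the reference point: $\Phi_k(\bar z)$ is nonincreasing over all $k$. Along the subsequence $V_k(\bar z)\to0$ and $h_{k-1}\to0$, so $\Phi_k(\bar z)\to0$ there, and by monotonicity $\Phi_k(\bar z)\to0$ along the whole sequence. By (5), $V_k(\bar z)\to0$, i.e. $z_k\to\bar z\in S$.

**Step 4: the averaged rate.** Now $(x,y)$ is arbitrary. Summing (4) over $k<K$ and dropping the negative squares,
$$2\sum_{k<K}\big[f(x_{k+1},y)-f(x,\tilde y_k)\big]\le\Phi_0(x,y)-\Phi_K(x,y)\le V_0(x,y)+\|h_{K-1}\|^2 .$$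
For $(x^*,y^*)\in S$, (5) and the monotonicity of $\Phi_k(x^*,y^*)$ give
$$\|h_{K-1}\|^2\le\tfrac5{49}V_K(x^*,y^*)\le\tfrac5{49}\cdot\tfrac{49}{44}\Phi_K(x^*,y^*)\le\tfrac5{44}V_0(x^*,y^*)\le\tfrac18V_0(x^*,y^*).$$
By Jensen's inequality for the convex function $f(\cdot,y)$ and the concave function $f(x,\cdot)$,
$$f(\bar x_K,y)-f(x,\bar y_K)\le\frac1K\sum_{k<K}\big[f(x_{k+1},y)-f(x,\tilde y_k)\big]\le\frac{V_0(x,y)+\frac18V_0(x^*,y^*)}{2K}.$$
This proves Theorem 1, and with it the conjecture. $\square$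

## Shifting decrease between the players through $f(z_k)$

For general $(\gamma,\delta)$, let us repeat the recipe to leading order, ignoring errors of size (Lipschitz constant)$\times$(squares). The gains in (3) are about $(\delta-1)\|h_{k-1}\|^2$ and $\gamma\|g_k\|^2$, so at a saddle point
$$V_{k+1}-V_k\lesssim-(2\gamma-1)\|g_k\|^2+\|h_k\|^2-2(\delta-1)\|h_{k-1}\|^2 .$$
Telescoping $\|h_k\|^2$ leaves the coefficients $-(2\gamma-1)$ for $\|g_k\|^2$ and $-(2\delta-3)$ for $\|h_{k-1}\|^2$. Both are negative only if $\gamma>\frac12$ and $\delta>\frac32$. This misses $(2,1)$ and $(0,3)$, for example, though in both cases $\gamma+\delta>2$. In the case $(2,1)$ there is a surplus on the $g$-side and a deficit on the $h$-side.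

The two coefficients $2\gamma-1$ and $2\delta-3$ add up to $2(\gamma+\delta-2)=2\sigma$, so we want to move surplus from one player to the other. The objective value itself does this. A step down in $x$ followed by a step up in $y$ changes it by $f(z_{k+1})-f(z_k)\approx-\|g_k\|^2+\|h_k\|^2$. Adding $2\theta$ times this, with $\theta$ of either sign, turns the coefficients into $2\gamma-1+2\theta$ and $2\delta-3-2\theta$. They are equal, each equal to $\sigma$, exactly when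
$$\theta=\frac{\delta-\gamma-1}2 .$$
For $(1,2)$ this gives $\theta=0$, as in the last section. With this choice the leading-order decrease is $-\sigma(\|g_k\|^2+\|h_{k-1}\|^2)$ whenever $\gamma+\delta>2$. It remains to control the errors.

## Proof of Theorem 2(a)

We use unit steps and put $\tau=\max\{a,b,c\}\le\tau_0=\sigma/(24R^3)$. Since $R=3+\sigma$, we have $\sigma\le R$ and $R>3$, hence
$$\tau\le\frac1{24R^2}<\frac14,\qquad R\tau\le\frac1{24} .$$
Also $\gamma,\ |\gamma-1|,\ |\delta-1|,\ |\delta-\gamma|,\ 1$ are all $\le R$, and $2|\theta|=|\delta-\gamma-1|\le\max\{\gamma,\delta\}+1\le R$. Moreover $1+2\theta=\delta-\gamma$.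

**Step 1: comparing gradients at $z_k$ with the gradients the method used.** Put $G_k=\nabla_xf(z_k)$ and $H_k=\nabla_yf(z_k)$. The point $z_k$ differs from $(x_k,\tilde y_k)$ by $(\delta-1)h_{k-1}$ in $y$. For $k\ge1$ it differs from $(\tilde x_k,y_{k-1})$ by $x_k-\tilde x_k=(\gamma-1)g_{k-1}$ in $x$ and by $h_{k-1}$ in $y$. Hence
$$\|G_k-g_k\|\le\tau|\delta-1|\|h_{k-1}\|\ (k\ge0),\qquad \|H_k-h_{k-1}\|\le\tau\big(|\gamma-1|\|g_{k-1}\|+\|h_{k-1}\|\big)\ (k\ge1).\tag{6}$$

**Step 2: the three changes of $f$, with errors.** We use the quadratic bound $|\phi(u+v)-\phi(u)-\langle\nabla\phi(u),v\rangle|\le\frac\tau2\|v\|^2$ in one block of variables at a time, and $pq\le\frac12p^2+\frac12q^2$.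

First, $E_1:=f(x_k,\tilde y_k)-f(x_k,y_k)$, where $\tilde y_k-y_k=(\delta-1)h_{k-1}$. For $k\ge1$,
$$E_1\ge(\delta-1)\langle H_k,h_{k-1}\rangle-\tfrac\tau2(\delta-1)^2\|h_{k-1}\|^2,$$
and by (6),
$$(\delta-1)\langle H_k,h_{k-1}\rangle\ge(\delta-1)\|h_{k-1}\|^2-\tau|\delta-1|\big(|\gamma-1|\|g_{k-1}\|\|h_{k-1}\|+\|h_{k-1}\|^2\big).$$
In units of $\tau R^2$, the errors are at most $\frac12\|g_{k-1}\|^2+\frac12\|h_{k-1}\|^2$ from the mixed product, $\|h_{k-1}\|^2$ from the next term, and $\frac12\|h_{k-1}\|^2$ from the quadratic term. So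
$$E_1\ge(\delta-1)\|h_{k-1}\|^2-\tau R^2\big(2\|h_{k-1}\|^2+\tfrac12\|g_{k-1}\|^2\big).\tag{7}$$
For $k=0$ all terms in (7) are $0$.

Second, $E_2:=f(x_k,y_k)-f(\tilde x_{k+1},y_k)$, where $\tilde x_{k+1}-x_k=-\gamma g_k$. Here $E_2\ge\gamma\langle G_k,g_k\rangle-\frac\tau2\gamma^2\|g_k\|^2$, and by (6) $\gamma\langle G_k,g_k\rangle\ge\gamma\|g_k\|^2-\tau\gamma|\delta-1|\|h_{k-1}\|\|g_k\|$. So
$$E_2\ge\gamma\|g_k\|^2-\tau R^2\big(\|g_k\|^2+\tfrac12\|h_{k-1}\|^2\big).\tag{8}$$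

Third, $E_3:=f(z_{k+1})-f(z_k)$. Split it at $(x_{k+1},y_k)$. For the $x$-part,
$$\big|f(x_{k+1},y_k)-f(x_k,y_k)+\|g_k\|^2\big|\le|\langle G_k-g_k,g_k\rangle|+\tfrac\tau2\|g_k\|^2\le\tau R^2\big(\tfrac12\|h_{k-1}\|^2+\tfrac12\|g_k\|^2\big)+\tfrac\tau2\|g_k\|^2 .$$
For the $y$-part, $x_{k+1}-\tilde x_{k+1}=(\gamma-1)g_k$, so $\|\nabla_yf(x_{k+1},y_k)-h_k\|\le\tau|\gamma-1|\|g_k\|$ and
$$\big|f(x_{k+1},y_{k+1})-f(x_{k+1},y_k)-\|h_k\|^2\big|\le\tau|\gamma-1|\|g_k\|\|h_k\|+\tfrac\tau2\|h_k\|^2\le\tau R^2\big(\tfrac12\|g_k\|^2+\tfrac12\|h_k\|^2\big)+\tfrac\tau2\|h_k\|^2 .$$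
Adding, and using $1\le R^2$,
$$\big|E_3+\|g_k\|^2-\|h_k\|^2\big|\le\tau R^2\big(\tfrac32\|g_k\|^2+\tfrac12\|h_{k-1}\|^2+\|h_k\|^2\big).\tag{9}$$

**Step 3: the decreasing quantity.** Let $z^*\in S$. The second bracket in (2) is $E_1+E_2$ and the first is nonnegative, so $V_{k+1}-V_k\le-2E_1-2E_2+\|g_k\|^2+\|h_k\|^2$. Add $2\theta E_3$ and insert (7), (8), (9), using $2|\theta|\le R$. The main terms are
$$-(2\gamma-1+2\theta)\|g_k\|^2+(1+2\theta)\|h_k\|^2-2(\delta-1)\|h_{k-1}\|^2,$$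
where $2\gamma-1+2\theta=\gamma+\delta-2=\sigma$ and $1+2\theta=\delta-\gamma$. The errors are at most $\tau$ times
$$(2R^2+\tfrac32R^3)\|g_k\|^2+R^2\|g_{k-1}\|^2+R^3\|h_k\|^2+(4R^2+R^2+\tfrac12R^3)\|h_{k-1}\|^2 ,$$
and each coefficient is at most $C:=6R^3$. So
$$\begin{aligned}V_{k+1}-V_k+2\theta\big(f(z_{k+1})-f(z_k)\big)\le{}&-\sigma\|g_k\|^2+(\delta-\gamma)\|h_k\|^2-2(\delta-1)\|h_{k-1}\|^2\\&+C\tau\big(\|g_k\|^2+\|g_{k-1}\|^2+\|h_k\|^2+\|h_{k-1}\|^2\big).\end{aligned}\tag{10}$$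
Now telescope everything that carries the wrong index. The term $(\delta-\gamma)\|h_k\|^2$ and the error $C\tau\|h_k\|^2$ are shifted back to $h_{k-1}$; the error $C\tau\|g_{k-1}\|^2$ is shifted forward to $g_k$. Define
$$\Psi_k(z^*)=V_k(z^*)+2\theta\,(f(z_k)-f^*)-(\delta-\gamma)\|h_{k-1}\|^2+C\tau\big(\|g_{k-1}\|^2-\|h_{k-1}\|^2\big).$$
By (10), in $\Psi_{k+1}-\Psi_k$ the $\|h_k\|^2$ terms and the $\|g_{k-1}\|^2$ terms cancel. The coefficient of $\|g_k\|^2$ becomes $-\sigma+2C\tau$. That of $\|h_{k-1}\|^2$ becomes $-2(\delta-1)+(\delta-\gamma)+2C\tau=-\sigma+2C\tau$. Since $2C\tau=12R^3\tau\le\sigma/2$,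
$$\Psi_{k+1}(z^*)-\Psi_k(z^*)\le-\tfrac\sigma2\big(\|g_k\|^2+\|h_{k-1}\|^2\big)\qquad(k\ge0).\tag{11}$$

**Step 4: $\Psi_k(z^*)\ge\frac12V_k(z^*)$.** We bound each possibly negative term. With $p=\|x-x'\|$ and $q=\|y-y'\|$, each partial gradient changes by at most $\tau(p+q)$, so $\nabla f$ changes by at most $\sqrt2\,\tau(p+q)\le2\tau\sqrt{p^2+q^2}$; that is, $\nabla f$ is $2\tau$-Lipschitz. Since $\nabla f(z^*)=0$, the quadratic bound gives
$$|f(z_k)-f^*|\le\tau V_k(z^*).\tag{12}$$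
For $k\ge1$, $h_{k-1}=\nabla_yf\big(x_k-(\gamma-1)g_{k-1},\,y_k-h_{k-1}\big)$ and $\nabla_yf(z^*)=0$, so
$$\|h_{k-1}\|\le\tau\big(\|x_k-x^*\|+|\gamma-1|\|g_{k-1}\|+\|y_k-y^*\|+\|h_{k-1}\|\big).$$
As $\tau\le\frac12$, we get $\|h_{k-1}\|\le2\tau(\|x_k-x^*\|+\|y_k-y^*\|+R\|g_{k-1}\|)$, and squaring (three summands cost a factor $3$),
$$\|h_{k-1}\|^2\le12\tau^2\big(V_k(z^*)+R^2\|g_{k-1}\|^2\big),$$
which is trivial for $k=0$. The total coefficient of $-\|h_{k-1}\|^2$ in $\Psi_k$ is at most $|\delta-\gamma|+C\tau\le R+\frac\sigma4\le2R$. Hence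
$$\Psi_k(z^*)\ge V_k(z^*)\,(1-R\tau-24R\tau^2)+\|g_{k-1}\|^2\,(6R^3\tau-24R^3\tau^2)\ge\tfrac12V_k(z^*).\tag{13}$$
For the last inequality, $24R^3\tau^2=4\tau\cdot6R^3\tau\le6R^3\tau$ because $\tau\le\frac14$; also $R\tau\le\frac1{24}$, and $24R\tau^2=(24R\tau)\tau\le\tau\le\frac1{24}$. The positive term $C\tau\|g_{k-1}\|^2$, which entered through telescoping, is what absorbs the $g_{k-1}$ inside $h_{k-1}$.

**Step 5: convergence.** By (11) and (13), for each $z^*\in S$ the sequence $\Psi_k(z^*)$ is nonnegative and nonincreasing, so $V_k(z^*)\le2\Psi_0(z^*)$ and $(z_k)$ is bounded. Summing (11), $\sum_k(\|g_k\|^2+\|h_{k-1}\|^2)\le\frac2\sigma\Psi_0(z^*)$, so $g_k,h_k\to0$. Hence $\tilde y_k-y_k=(\delta-1)h_{k-1}\to0$ and $\tilde x_{k+1}-x_k=-\gamma g_k\to0$. If $\bar z$ is a cluster point, continuity of the gradient along the subsequence gives $\nabla_xf(\bar z)=\lim g_k=0$ and $\nabla_yf(\bar z)=\lim h_k=0$, so $\bar z\in S$. Along the subsequence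 $V_k(\bar z)\to0$, $f(z_k)\to f(\bar z)=f^*$, and $g_{k-1},h_{k-1}\to0$, so $\Psi_k(\bar z)\to0$. By monotonicity this holds along the whole sequence, and $V_k(\bar z)\le2\Psi_k(\bar z)\to0$. $\square$

## The error bound and the linear rate: Theorem 2(c)

**Step 1: the hypothesis survives the scaling.** In the variables $x'=x/\sqrt\alpha$, $y'=y/\sqrt\beta$, let $m=\min\{\sqrt\alpha,\sqrt\beta\}$. Then $\|\nabla f'(z')\|\ge m\|\nabla f(z)\|$, and distances to the saddle set satisfy $\mathrm{dist}(z',S')\le\frac1m\mathrm{dist}(z,S)$. So $\|\nabla f'(z')\|\ge m^2\mu\,\mathrm{dist}(z',S')$ near each point of $S'$. R-linear convergence in the new variables gives it in the old ones, since norms change by bounded factors. So we work with unit steps, keep the notation of the last section, and write $\mu$ for the new constant. By (a), $z_k\to\bar z\in S$. Fix the neighborhood and the $\mu$ belonging to this $\bar z$; then for all large $k$,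
$$\|\nabla f(z_k)\|\ge\mu d_k,\qquad d_k=\mathrm{dist}(z_k,S).$$

**Step 2: a quantity that sees $S$ rather than one point.** To get a rate we want the decrease in (11) to be a fixed fraction of the quantity itself. The decrease sees gradients, and gradients control only the distance to $S$. So we minimize over $z^*$, and we add a little of $\|g_{k-1}\|^2$ so that it, too, appears in the decrease. Put
$$W_k=\min_{z^*\in S}\Psi_k(z^*)+\tfrac\sigma4\|g_{k-1}\|^2,\qquad N_k=\|g_k\|^2+\|g_{k-1}\|^2+\|h_{k-1}\|^2 .$$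
The point $z^*$ enters $\Psi_k$ only through $V_k$, because $f^*$ is the same for all of $S$. So the minimum is attained at a point of $S$ nearest to $z_k$, which exists since $S$ is closed and nonempty. With this $z^*$, (11) gives
$$W_{k+1}\le\Psi_{k+1}(z^*)+\tfrac\sigma4\|g_k\|^2\le\Psi_k(z^*)-\tfrac\sigma2\big(\|g_k\|^2+\|h_{k-1}\|^2\big)+\tfrac\sigma4\|g_k\|^2\le W_k-\tfrac\sigma4N_k .\tag{14}$$
By (13), $W_k\ge\frac12d_k^2\ge0$.

**Step 3: $W_k$ is bounded by a multiple of $N_k$.** For $k\ge1$, (6) gives $\|G_k\|\le\|g_k\|+\tau R\|h_{k-1}\|$ and $\|H_k\|\le(1+\tau)\|h_{k-1}\|+\tau R\|g_{k-1}\|$. Squaring, $\|\nabla f(z_k)\|^2$ is at most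
$$2\|g_k\|^2+\big(2\tau^2R^2+2(1+\tau)^2\big)\|h_{k-1}\|^2+2\tau^2R^2\|g_{k-1}\|^2\le4N_k,$$
since $\tau R\le\frac1{24}$ and $\tau\le\frac1{24}$. Hence $d_k^2\le4N_k/\mu^2$ for all large $k$. With $z^*$ nearest to $z_k$, (12) and $2|\theta|\le R$ give $V_k+2\theta(f(z_k)-f^*)\le(1+R\tau)d_k^2$, so
$$W_k\le(1+R\tau)d_k^2+\big(|\delta-\gamma|+C\tau+\tfrac\sigma4\big)N_k\le\Big(\frac8{\mu^2}+2R\Big)N_k .$$
Here we used $1+R\tau\le2$, $C\tau\le\frac\sigma4$ and $|\delta-\gamma|+\frac\sigma2\le2R$.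

**Step 4: contraction and the tail.** Inserting this in (14), for all large $k$,
$$W_{k+1}\le(1-\rho)W_k,\qquad \rho=\frac{\sigma/4}{8/\mu^2+2R}=\frac{\sigma\mu^2}{32+8R\mu^2}\in(0,1),$$
where $\rho<1$ because $\sigma\le R$. Moreover, by (14) at index $k+1$ and $W_{k+2}\ge0$,
$$\|z_{k+1}-z_k\|^2=\|g_k\|^2+\|h_k\|^2\le N_{k+1}\le\tfrac4\sigma W_{k+1}.$$
So $\|z_{k+1}-z_k\|\le A(1-\rho)^{k/2}$ for some $A$ and all large $k$, and $\|z_k-\bar z\|\le\sum_{j\ge k}\|z_{j+1}-z_j\|$ is bounded by a constant times $(1-\rho)^{k/2}$. This is R-linear convergence.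

**Step 5: the two families of examples.** Let $f$ be $\mu$-strongly convex in $x$ and $\mu$-strongly concave in $y$, and let $z^*\in S$. For any $z=(x,y)$,
$$f(x^*,y)\ge f(x,y)+\langle\nabla_xf(z),x^*-x\rangle+\tfrac\mu2\|x-x^*\|^2,\qquad f(x,y^*)\le f(x,y)+\langle\nabla_yf(z),y^*-y\rangle-\tfrac\mu2\|y-y^*\|^2 .$$
Since the gradient vanishes at $z^*$, also $f(x,y^*)\ge f^*+\frac\mu2\|x-x^*\|^2$ and $f(x^*,y)\le f^*-\frac\mu2\|y-y^*\|^2$. Subtracting the second displayed inequality from the first, and using the last two bounds for the left side,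
$$\langle\nabla_xf(z),x-x^*\rangle-\langle\nabla_yf(z),y-y^*\rangle\ge\mu\|z-z^*\|^2 .$$
By Cauchy–Schwarz $\|\nabla f(z)\|\ge\mu\|z-z^*\|$. In particular $S=\{z^*\}$, and the hypothesis of (c) holds everywhere.

If $f$ is a convex-concave quadratic with a saddle point $z^*$, then $\nabla f(z)=A(z-z^*)$ for a symmetric matrix $A$, so $S=z^*+\ker A$. Writing $w$ for the component of $z-z^*$ orthogonal to $\ker A$, we have $\mathrm{dist}(z,S)=\|w\|$ and $\|\nabla f(z)\|=\|Aw\|\ge\mu\|w\|$ with $\mu$ the smallest nonzero singular value of $A$. If $A=0$, then $\nabla f\equiv0$ and the iterates never move. $\square$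

## A cubic whose roots leave the disc when $\gamma+\delta\le2$: Theorem 2(b)

Let $\gamma+\delta\le2$, $L=L_{xy}>0$, and let $\alpha,\beta>0$ be arbitrary. For $f(x,y)=Lx_1y_1$ we have $\nabla_xf=Ly_1e_1$ and $\nabla_yf=Lx_1e_1$. So $f$ is in the class for all $L_x,L_y\ge0$, its Nash equilibria are the points with $x_1=y_1=0$, and only the first coordinates move. So take $d_x=d_y=1$ and $f=Lxy$, and put $\kappa=\alpha\beta L^2>0$.

**Step 1: write the method as a linear recursion.** With $y_{-1}:=y_0$ we have $\tilde y_k=\delta y_k+(1-\delta)y_{k-1}$ for all $k\ge0$, and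
$$x_{k+1}=x_k-\alpha L\tilde y_k,\qquad y_{k+1}=y_k+\beta L(x_k-\gamma\alpha L\tilde y_k)=y_k+\beta Lx_k-\kappa\gamma\tilde y_k .$$
So $s_k=(x_k,y_k,y_{k-1})$ satisfies $s_{k+1}=Ts_k$ with
$$zI-T=\begin{pmatrix}z-1&\alpha L\delta&\alpha L(1-\delta)\\-\beta L&z-1+\kappa\gamma\delta&\kappa\gamma(1-\delta)\\0&-1&z\end{pmatrix}.$$
Expand along the last row. The entry $-1$ contributes the minor $(z-1)\kappa\gamma(1-\delta)+\kappa(1-\delta)=\kappa(1-\delta)(1+\gamma(z-1))$. The entry $z$ contributes $z$ times $(z-1)(z-1+\kappa\gamma\delta)+\kappa\delta=(z-1)^2+\kappa\delta(1+\gamma(z-1))$. Since $\delta z+1-\delta=1+\delta(z-1)$,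
$$P(z)=\det(zI-T)=z(z-1)^2+\kappa\,(1+\gamma(z-1))(1+\delta(z-1)).$$
Put $s=\gamma+\delta$, $p=\gamma\delta$, $q=(1-\gamma)(1-\delta)=1-s+p$. The product of the two linear factors is $pz^2+(s-2p)z+q$, so $P(z)=z^3+b_2z^2+b_1z+b_0$ with
$$b_2=\kappa p-2,\qquad b_1=1+\kappa s-2\kappa p,\qquad b_0=\kappa q .$$

**Step 2: convergence from all admissible starts forces all roots into the open disc.** The point to check is that initial states are not arbitrary in $\mathbb{R}^3$: they fill only the plane $U=\{(x,y,y)\}$. Suppose that from every initialization $(x_k,y_k)\to(0,0)$. Then $T^ku\to0$ for $u\in U$, and $T^k(Tu)=T^{k+1}u\to0$ as well, so $T^kw\to0$ for all $w\in U+TU$. From $x_0=1$, $y_0=0$ we get $s_1=(1,\beta L,0)$, which is not in $U$ because $\beta L\ne0$. As $\dim U=2$, $U+TU=\mathbb{R}^3$. Hence $T^k\to0$, and all roots $z_1,z_2,z_3$ of $P$ satisfy $|z_i|<1$.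

**Step 3: three consequences.** If all $|z_i|<1$, then the following hold.

1. $\kappa|q|=|b_0|=|z_1z_2z_3|<1$.
2. $P(-1)<0$. Otherwise, since $P(t)\to-\infty$ as $t\to-\infty$, there would be a real root $\le-1$. As $P(-1)=-4+\kappa(1-2\gamma)(1-2\delta)$, this says $\kappa(2\gamma-1)(2\delta-1)<4$.
3. $1-b_0^2-b_1+b_0b_2>0$.

For the third, we claim that the left side equals $\prod_{i<j}(1-z_iz_j)$. The three numbers $z_iz_j$ $(i<j)$ have sum $e_2$, second symmetric function $e_1e_3$, and product $e_3^2$, where $e_1=\sum z_i=-b_2$, $e_2=\sum_{i<j}z_iz_j=b_1$, $e_3=z_1z_2z_3=-b_0$. So the product is $1-e_2+e_1e_3-e_3^2=1-b_1+b_2b_0-b_0^2$. It is positive: if all roots are real, every factor is positive; if the roots are $r,\zeta,\bar\zeta$ with $r$ real, the product is $(1-|\zeta|^2)\,|1-r\zeta|^2>0$.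

Let us write condition 3 in terms of $s$ and $q$. Using $q-p=1-s$,
$$b_1-b_0b_2-1+b_0^2=\kappa s-2\kappa p+2\kappa q+\kappa^2q(q-p)=\kappa(2-s)+\kappa^2q(1-s).$$
Condition 3 says that this is negative, i.e.
$$\kappa q(s-1)>2-s.\tag{15}$$
For $s=2$ and $q=0$, which is alternating GDA, (15) reads $0>0$. When $\kappa$ is small and $s<2$, (15) fails at once; the remaining work is to exclude large step sizes. Condition (15) alone does not do that: for $\gamma=\delta=\frac34$ and $\kappa=17$ it reads $\frac{17}{32}>\frac12$, which is true. Conditions 1 and 2 fail there, since $\frac{17}{16}>1$ and $\frac{17}4>4$.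

**Step 4: the signs force $\gamma,\delta<1$.** Since $s\le2$, the right side of (15) is $\ge0$, so $q(s-1)>0$; in particular $s\ne1$. If $s<1$, then $\gamma,\delta<1$, so $q>0$ and $q(s-1)<0$, a contradiction. So $s>1$ and $q=(1-\gamma)(1-\delta)>0$. Then $\gamma,\delta$ are both $>1$ or both $<1$; the former contradicts $s\le2$. So $\gamma,\delta<1$.

**Step 5: the three conditions contradict each other.** Put $u=1-\gamma>0$, $v=1-\delta>0$, $t=u+v=2-s$. Since $s>1$, $t\in(0,1)$, and $q=uv$, $s-1=1-t$. Condition (15) becomes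
$$\kappa uv(1-t)>t .$$
Condition 1 is $\kappa uv<1$, so $t<1-t$, i.e. $t<\frac12$. Since $2\gamma-1=1-2u$ and $2\delta-1=1-2v$, condition 2 is $\kappa(1-2t+4uv)<4$, where now $1-2t+4uv>0$. Therefore we may insert the lower bound $\kappa>\frac{t}{uv(1-t)}$ and obtain
$$t(1-2t+4uv)<4uv(1-t).$$
Moving $4uvt$ to the right gives $t(1-2t)<4uv(1-2t)$. Since $1-2t>0$, we can divide:
$$t<4uv\le(u+v)^2=t^2 ,$$
which contradicts $0<t<1$. So the assumption in Step 2 is false: for $\gamma+\delta\le2$ and any $\alpha,\beta>0$, some initialization does not converge to a Nash equilibrium. $\square$
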